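\title{The Jones polynomial of slice links}


\begin{abstract}
We prove that the Jones polynomial of an $n$-component smoothly slice link is divisible by the Jones polynomial of the $n$-component trivial link, and that the value of the quotient at $t=-1$ is congruent modulo $32$ to the product of the determinants of the components. This extends two theorems on ribbon links to slice links and answers a question posed by Eisermann. The proof cuts the link open to a string link $\sigma$ and finds a string link $\rho$ such that the closures of all products $\rho^k\sigma$, $k\ge1$, are ribbon. The Cayley--Hamilton theorem in the Temperley--Lieb algebra then gives a linear relation between the Jones polynomial of the slice link and those of finitely many ribbon links. We also show that the modulus $32$ is optimal for every $n\ge2$.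
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The Jones polynomial at $t=-1$}
Links are smooth, oriented, and lie in $\mathbb{R}^3\subset S^3=\partial B^4$. The Jones polynomial $V(L)\in\mathbb{Z}[t^{\pm1/2}]$ is determined by $V(\bigcirc)=1$ and the skein relation
\begin{equation}\label{eq:skein}
t^{-1}V(L_+)-t\,V(L_-)=(t^{1/2}-t^{-1/2})\,V(L_0),
\end{equation}
where $L_+,L_-,L_0$ differ at one place by a positive crossing, a negative crossing, and the oriented smoothing. Put $\delta=-t^{1/2}-t^{-1/2}$. The $n$-component trivial link has $V(\bigcirc^n)=\delta^{n-1}$. Since $L_0$ has one component more or one component fewer than $L_\pm$, induction along \eqref{eq:skein} shows that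
\begin{equation}\label{eq:parity}
V(L)\in t^{(n-1)/2}\,\mathbb{Z}[t^{\pm1}]\qquad\text{for every $n$-component link }L .
\end{equation}
As $\delta=-t^{-1/2}(t+1)$, the polynomial $V(L)$ is divisible by $\delta^{n-1}$ exactly when it vanishes to order at least $n-1$ at $t=-1$. In that case the \emph{Jones determinant} is
\[
\det V(L)=\bigl[V(L)/V(\bigcirc^n)\bigr]_{t^{1/2}=i}.
\]
By \eqref{eq:parity}, both $V(L)$ and $\delta^{n-1}$ are multiplied by $(-1)^{n-1}$ under $t^{1/2}\mapsto-t^{1/2}$. So the quotient lies in $\mathbb{Z}[t^{\pm1}]$, and $\det V(L)$ is an integer.

For a knot $K$ we write $\det(K)=V(K)|_{t^{1/2}=i}$. At $t^{1/2}=i$, relation \eqref{eq:skein} becomes the skein relation $\nabla_+-\nabla_-=z\nabla_0$ of the Conway polynomial with $z=-2i$. For a knot, $\nabla_K$ is a polynomial in $z^2$, and $\Delta_K(t)=\nabla_K(t^{1/2}-t^{-1/2})$ is the Alexander polynomial in Conway normalization. Hence $\det(K)=\Delta_K(-1)$, a signed integer.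

\subsection*{Slice links and ribbon links}
A link $L=K_1\cup\dots\cup K_n$ is (smoothly) \emph{slice} if there are pairwise disjoint smoothly embedded disks $D_1,\dots,D_n\subset B^4$ with $\partial D_j=K_j$. It is \emph{ribbon} if the disks can be chosen so that the radial distance function has no local maxima on them. Equivalently, the $K_j$ bound immersed disks in $\mathbb{R}^3$ whose union has only ribbon singularities, that is, double arcs along which a strip of one sheet passes through the interior of another sheet. Every ribbon link is slice. The following two theorems on ribbon links are known, and we use them as given.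

\medskip\noindent\textbf{Theorem A.} \emph{For every $n$-component ribbon link $L$, the polynomial $V(L)$ is divisible by $V(\bigcirc^n)$ in $\mathbb{Z}[t^{\pm1/2}]$.}

\medskip\noindent\textbf{Theorem B.} \emph{Every ribbon link $L=K_1\cup\dots\cup K_n$ satisfies $\det V(L)\equiv\det(K_1)\cdots\det(K_n)\pmod{32}$. In particular, $\det V(L)\equiv1\pmod8$.}

\medskip
To see what these statements measure, compare $L$ with the split union of its components. The latter has Jones polynomial $\delta^{n-1}V(K_1)\cdots V(K_n)$ and Jones determinant $\det(K_1)\cdots\det(K_n)$. So Theorems A and B say that at $t=-1$ a ribbon link resembles the split union of its components: the vanishing order is at least as large, and the leading coefficients agree modulo $32$. For knots there is nothing to compare. For two components the condition is already restrictive: the positive Hopf link has $V=-t^{1/2}-t^{5/2}$ by \eqref{eq:skein}, which equals $-2i$ at $t^{1/2}=i$.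

Eisermann \cite{Eisermann} poses as an open question whether Theorems A and B generalize from ribbon links to slice links. A slice link violating either statement would be a slice link that is not ribbon. No soft argument settles the question: slice links are the links concordant to the trivial link, but the Jones polynomial is not a concordance invariant, since the ribbon knot $6_1$ has determinant $9$. In favor of a positive answer, a slice link can be made ribbon by ``multiplying'' it with another link, and the Jones polynomial respects this multiplication. This is what we carry out.

\subsection*{Results}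

\begin{theorem}\label{thm:main}
Let $L=K_1\cup\dots\cup K_n$ be an $n$-component smoothly slice link. Then
\begin{enumerate}
\item[(a)] $V(L)$ is divisible by $V(\bigcirc^n)$ in $\mathbb{Z}[t^{\pm1/2}]$;
\item[(b)] $\det V(L)\equiv\det(K_1)\cdots\det(K_n)\pmod{32}$.
\end{enumerate}
Consequently $\det V(L)\equiv1\pmod8$, and $V(L)$ vanishes at $t=-1$ to order exactly $n-1$.
\end{theorem}

\begin{theorem}\label{thm:optimal}
For each $n\ge2$, the greatest common divisor of the numbers $\det V(L)-\prod_j\det(K_j)$ over all $n$-component slice links is exactly $32$. The same holds over all $n$-component ribbon links.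
\end{theorem}

The passage from ribbon to slice is not special to disks. Let $\Sigma$ be a compact surface, not necessarily connected or orientable, without closed components and with $n$ boundary circles. A \emph{copy} of $\Sigma$ is a smooth properly embedded surface in $B^4$ diffeomorphic to $\Sigma$. It is a \emph{ribbon copy} if the radial function on it is Morse without local maxima in the interior. If $\Sigma$ consists of $n$ disks, the links bounding copies are the slice links, and the links bounding ribbon copies are the ribbon links. The orientation of a link is never required to be induced by the surface. Let $\Lambda=\mathbb{Z}[A^{\pm1}]$, which contains $\mathbb{Z}[t^{\pm1/2}]$ via $t^{1/2}=A^{-2}$, so that $\delta=-A^2-A^{-2}$. For $p\in\Lambda$ let $p(1)\in\mathbb{Z}$ be its value at $A=1$.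

\begin{theorem}[Transfer]\label{thm:transfer}
Let $L=R_0$ be an oriented link bounding a copy of $\Sigma$. Then there are oriented links $R_1,\dots,R_N$, each bounding a ribbon copy of $\Sigma$, and $p_0,\dots,p_N\in\Lambda$ with $p_0(1)$ odd, such that
\[
\sum_{k=0}^Np_k\,V(R_k)=0,\qquad\sum_{k=0}^Np_k\prod_{j=1}^nV(K_j(R_k))=0,
\]
where $K_j(R)$ is the $j$-th component of $R$.
\end{theorem}

\begin{theorem}\label{thm:divisibility}
Let $c\ge0$. If $\delta^c$ divides $V(R)$ in $\Lambda$ for every oriented link $R$ bounding a ribbon copy of $\Sigma$, then $\delta^c$ divides $V(L)$ for every oriented link $L$ bounding a copy of $\Sigma$.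
\end{theorem}

Theorem~\ref{thm:transfer} fails if $\Sigma$ has a closed component. The radial function has a maximum on such a component, so no ribbon copy exists and $N=0$. But the unknot bounds a disk together with a disjoint sphere, and $p_0V(\bigcirc)=0$ is impossible for $p_0(1)$ odd.

\subsection*{Plan}
Section~\ref{sec:TL} recalls string links and their multiplicative map to the Temperley--Lieb algebra. Section~\ref{sec:transfer} states the one geometric input, Proposition~\ref{prop:stab}, works out the two-component case by hand, and deduces Theorems \ref{thm:transfer}, \ref{thm:divisibility} and~\ref{thm:main}. Sections \ref{sec:order} and~\ref{sec:upper} prove Proposition~\ref{prop:stab}, and Section~\ref{sec:optimal} proves Theorem~\ref{thm:optimal}. Everything is smooth, with corners rounded where needed.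

\section{String links and the Temperley--Lieb algebra}\label{sec:TL}

The Jones polynomial is multiplicative under connected sum of knots. For links with several components, the objects that can be multiplied are string links, and the multiplicative invariant takes values in an algebra.

\subsection*{String links}
Let $I=[0,1]$, and fix points $x_1,\dots,x_n$ in this order on a diameter of $D^2$, in the interior. We call the coordinate $y\in I$ on $D^2\times I$ the \emph{height}. A \emph{string link} $\sigma\subset D^2\times I$ consists of disjoint arcs $\sigma_j$ from $(x_j,0)$ to $(x_j,1)$, vertical near their ends, otherwise in the interior, and oriented from bottom to top. String links are considered up to isotopy fixing the boundary. We write $1$ for the trivial string link with strands $\{x_j\}\times I$, and $\sigma\tau$ for the result of stacking $\tau$ on top of $\sigma$ and rescaling. This product is associative with unit $1$. The \emph{reflection} $\bar\sigma$ is the image of $\sigma$ under $y\mapsto1-y$, reoriented upward.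

For the closure, let $S^1=[0,2]/(0\sim2)$ and embed $D^2\times S^1$ in $\mathbb{R}^3$, preserving orientation, as a solid torus of revolution such that the circles $\{x_j\}\times S^1$ are concentric circles in a plane. The ball $B_0=D^2\times[1,2]$ is the \emph{closing ball}, the arcs $a_j=\{x_j\}\times[1,2]$ are the \emph{closing arcs}, and the \emph{closure} of $\sigma\subset D^2\times[0,1]$ is the oriented $n$-component link $\hat\sigma=\sigma\cup a_1\cup\dots\cup a_n$. Its $j$-th component is $\hat\sigma_j=\sigma_j\cup a_j$. The link $\hat1$ is trivial, and the $j$-th component of $\widehat{\sigma\tau}$ is the connected sum $\hat\sigma_j\#\hat\tau_j$. Projecting $\sigma$ to the rectangle spanned by the diameter and $I$ gives a diagram of $\sigma$. Joining its top and bottom ends by $n$ parallel arcs without crossings gives a diagram of $\hat\sigma$.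

\subsection*{The bracket}
The Temperley--Lieb algebra $TL_n$ is the free $\Lambda$-module on the finitely many crossingless matchings, up to isotopy, of $n$ points on the bottom and $n$ points on the top of a rectangle. The product is stacking, with every closed loop replaced by a factor $\delta$, and the unit is the matching by $n$ vertical arcs. The \emph{trace} $\operatorname{tr}\colon TL_n\to\Lambda$ is the $\Lambda$-linear map that sends a matching to $\delta^\ell$, where $\ell$ is the number of loops of its closure.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,thick]
\draw (0,0)--(1,1);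
\draw (1,0)--(0.62,0.38);
\draw (0.38,0.62)--(0,1);
\node at (1.8,0.5) {$=\ A$};
\draw (2.5,0) .. controls (2.95,0.5) .. (2.5,1);
\draw (3.5,0) .. controls (3.05,0.5) .. (3.5,1);
\node at (4.4,0.5) {$+\ A^{-1}$};
\draw (5.2,0) .. controls (5.7,0.45) .. (6.2,0);
\draw (5.2,1) .. controls (5.7,0.55) .. (6.2,1);
\end{tikzpicture}
\caption{The Kauffman bracket replaces a crossing by a combination of its two smoothings. The two smoothings shown are the basis elements $1$ and $U$ of $TL_2$. With both strands oriented upward, the crossing shown is positive.}
\label{fig:bracket}
\end{figure}

The Kauffman bracket $\langle D\rangle\in TL_n$ of a string link diagram $D$ is obtained by expanding every crossing as in Figure~\ref{fig:bracket} and replacing every closed loop by $\delta$. It is unchanged by the second and third Reidemeister moves, and a kink with a crossing of sign $\pm1$ contributes a factor $(-A^3)^{\pm1}$. Let $w(D)$ be the writhe, the sum of the signs of all crossings. Then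
\[
[\sigma]=(-A^3)^{-w(D)}\langle D\rangle\in TL_n
\]
depends only on the string link $\sigma$. Bracket and writhe are compatible with stacking, and Kauffman's state model expresses $V$ by the same formula for closed diagrams. Thus
\begin{equation}\label{eq:bracket}
[\sigma\tau]=[\sigma][\tau],\qquad[1]=1,\qquad\operatorname{tr}[\sigma]=\delta\,V(\hat\sigma).
\end{equation}
For $n=1$ we have $TL_1=\Lambda$ and $\operatorname{tr}$ is multiplication by $\delta$, so $[\sigma]=V(\hat\sigma)$ and \eqref{eq:bracket} is the multiplicativity of $V$ under connected sum.

We will have to divide by a constant term built from $[\rho]$ without knowing anything about the string link $\rho$. The next lemma is the only information available, and it suffices.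

\begin{lemma}\label{lem:one}
For every string link $\sigma$, setting $A=1$ in the coefficients of $[\sigma]$ gives the unit element. In particular, $V(K)=1$ at $A=1$ for every knot $K$.
\end{lemma}

\begin{proof}
At $A=1$ both smoothings of a crossing have coefficient $1$, so a crossing change does not alter $\langle D\rangle$. It changes the writhe by $\pm2$, which does not alter $(-1)^{-w(D)}$. So it suffices to turn $\sigma$ into $1$ by isotopies and crossing changes. Parametrize $\sigma_j$ by $I$ so that it agrees with $y\mapsto(x_j,y)$ near the ends. As $D^2\times I$ is convex, the straight-line homotopy joins $\sigma$ to $1$ and is constant near the ends. After a generic perturbation it is an isotopy except at finitely many moments, at each of which two arcs pass through each other transversally; this is a crossing change in a suitable diagram. The last assertion is the case $n=1$.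
\end{proof}

\begin{example}\label{ex:twist}
The algebra $TL_2$ has basis $1,U$ with $U^2=\delta U$, $\operatorname{tr}1=\delta^2$, $\operatorname{tr}U=\delta$. If $[\sigma]=\alpha+\beta U$, then $V(\hat\sigma)=\alpha\delta+\beta$. For the positive full twist $\sigma$ on two strands, $\langle D\rangle=(A+A^{-1}U)^2=A^2+(1-A^{-4})U$ and $w(D)=2$. So $\alpha=A^{-4}$ and $\beta=A^{-6}-A^{-10}$. At $A=1$ these become $1$ and $0$, as Lemma~\ref{lem:one} predicts, and $\alpha\delta+\beta=-A^{-2}-A^{-10}$ is the Jones polynomial of the positive Hopf link.
\end{example}

\section{The transfer argument}\label{sec:transfer}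

All the four-dimensional geometry is contained in the following statement, which is proved in Sections \ref{sec:order} and~\ref{sec:upper}.

\begin{proposition}\label{prop:stab}
Let $L$ be an oriented link bounding a copy of $\Sigma$. There are string links $\sigma$ and $\rho$ such that $\hat\sigma=L$ and $\widehat{\rho^k\sigma}$ bounds a ribbon copy of $\Sigma$ for every $k\ge1$.
\end{proposition}

One product $\rho\sigma$ cannot simply be divided by $\rho$: for $n\ge2$ the polynomial $\delta V(\widehat{\rho\sigma})=\operatorname{tr}([\rho][\sigma])$ involves the elements $[\rho]$ and $[\sigma]$, not just their traces. The way out is that $[\rho]$ lies in an algebra of finite rank and therefore satisfies a polynomial equation. This is why the proposition asks for all powers of $\rho$.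

We note once that $\delta=-A^{-2}(A^4+1)$ is a prime element of $\Lambda$: the ring $\Lambda$ is a localization of the unique factorization domain $\mathbb{Z}[A]$, and $A^4+1$ is the eighth cyclotomic polynomial, which is irreducible. Moreover $\delta(1)=-2$, so $\delta$ does not divide any $p\in\Lambda$ with $p(1)$ odd.

\subsection*{Two components, by hand}
Let $L$ be a two-component slice link, take $\sigma,\rho$ from Proposition~\ref{prop:stab}, and put $R_k=\widehat{\rho^k\sigma}$. Write $[\rho]=\alpha+\beta U$. Since $U(U-\delta)=0$,
\[
\bigl([\rho]-\alpha\bigr)\bigl([\rho]-\alpha-\beta\delta\bigr)=\beta U\cdot\beta(U-\delta)=0 .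
\]
Multiply on the right by $[\sigma]$, take the trace, and divide by $\delta$:
\[
V(R_2)-(2\alpha+\beta\delta)\,V(R_1)+\alpha(\alpha+\beta\delta)\,V(L)=0 .
\]
The links $R_1,R_2$ are ribbon, so $\delta$ divides $V(R_1)$ and $V(R_2)$ by Theorem~A. By Lemma~\ref{lem:one}, $\alpha(1)=1$ and $\beta(1)=0$, so the coefficient $\alpha(\alpha+\beta\delta)$ has value $1$ at $A=1$ and is not divisible by the prime $\delta$. Hence $\delta$ divides $V(L)$, which is part (a) for $n=2$.

Part (b) compares $V(R_k)/\delta$ with the product of the Jones polynomials of the components, so we need one relation satisfied by both sequences. The second sequence is $\gamma^k\,V(\hat\sigma_1)V(\hat\sigma_2)$ with $\gamma=V(\hat\rho_1)V(\hat\rho_2)$, and $\gamma(1)=1$. The cubic $(X-\alpha)(X-\alpha-\beta\delta)(X-\gamma)$ vanishes at $[\rho]$ and at $\gamma$, and its constant term is $-1$ at $A=1$. This cubic is the characteristic polynomial of multiplication by $([\rho],\gamma)$ on $TL_2\times\Lambda$, and in this form the argument works for all $n$.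

\subsection*{The general relation}
Let $E=TL_n\times\Lambda$, a $\Lambda$-algebra that is free of finite rank $N$ as a module, and put
\[
\Phi(\sigma)=\Bigl([\sigma],\ \prod_{j=1}^nV(\hat\sigma_j)\Bigr)\in E .
\]
By \eqref{eq:bracket} and the multiplicativity of $V$ under connected sum, $\Phi(\sigma\tau)=\Phi(\sigma)\Phi(\tau)$ and $\Phi(1)=1_E$. By Lemma~\ref{lem:one}, $\Phi(\sigma)$ becomes the unit at $A=1$.

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
Take $\sigma,\rho$ from Proposition~\ref{prop:stab} and put $R_k=\widehat{\rho^k\sigma}$. Then $R_0=L$, and $R_k$ bounds a ribbon copy of $\Sigma$ for $k\ge1$. Let $M$ be the matrix of left multiplication by $\Phi(\rho)$ in a basis of $E$, and let $p(X)=\det(X-M)=\sum_{k=0}^Np_kX^k$. At $A=1$ the matrix $M$ becomes the identity matrix, so $p_0=(-1)^N\det M$ has $p_0(1)=(-1)^N$, which is odd. The Cayley--Hamilton theorem holds over the commutative ring $\Lambda$ and gives $p(M)=0$. Applying $p(M)$ to the element $\Phi(\sigma)$ yields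
\[
\sum_{k=0}^Np_k\,\Phi(\rho^k\sigma)=0\quad\text{in }E .
\]
The trace of the first coordinate is $\delta\sum_kp_kV(R_k)$, and $\Lambda$ is a domain; this gives the first identity. The second coordinate is the second identity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:divisibility}]
By Theorem~\ref{thm:transfer} and the hypothesis, $p_0V(L)=-\sum_{k\ge1}p_kV(R_k)$ is divisible by $\delta^c$. The prime $\delta$ does not divide $p_0$ because $p_0(1)$ is odd. By unique factorization, $\delta^c$ divides $V(L)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Sigma$ be the union of $n$ disks.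

(a) Theorem~A is the hypothesis of Theorem~\ref{thm:divisibility} for $c=n-1$. So $V(L)=\delta^{n-1}W$ with $W\in\Lambda$. Both $V(L)$ and $\delta$ are invariant under $A\mapsto-A$, hence so is $W$, and therefore $W\in\mathbb{Z}[A^{\pm2}]=\mathbb{Z}[t^{\pm1/2}]$.

(b) Take $R_k$ and $p_k$ from Theorem~\ref{thm:transfer}. By Theorem~A and part (a), $W_k=V(R_k)/\delta^{n-1}$ lies in $\mathbb{Z}[t^{\pm1/2}]$ for all $k\ge0$, and $\sum_kp_kW_k=0$. Let $\zeta=e^{-\pi i/4}$, a primitive eighth root of unity with $\zeta^{-2}=i$, so that $A=\zeta$ corresponds to $t^{1/2}=i$. Define the integers
\[
d_k=\det V(R_k)-\prod_{j}\det(K_j(R_k)).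
\]
Subtract the second identity of Theorem~\ref{thm:transfer} from $\sum_kp_kW_k=0$ and set $A=\zeta$. Since $32\mid d_k$ for $k\ge1$ by Theorem~B,
\[
p_0(\zeta)\,d_0=-\sum_{k\ge1}p_k(\zeta)\,d_k\in32\,\mathbb{Z}[\zeta].
\]
It remains to invert $p_0(\zeta)$ modulo $32$. As $p_0-p_0(1)$ is divisible by $A-1$ and $p_0(1)$ is odd, we can write $p_0(\zeta)=1-u$ with $u=2a+(\zeta-1)b$ and $a,b\in\mathbb{Z}[\zeta]$. From $\zeta^4=-1$ we get $(\zeta-1)^4=-4\zeta^3+6\zeta^2-4\zeta\in2\mathbb{Z}[\zeta]$. Hence $u^4\in2\mathbb{Z}[\zeta]$ and $u^{20}\in32\mathbb{Z}[\zeta]$. Multiplying $p_0(\zeta)d_0$ by $1+u+\dots+u^{19}$ gives $(1-u^{20})d_0\in32\mathbb{Z}[\zeta]$, so $d_0\in32\mathbb{Z}[\zeta]$. Since $1,\zeta,\zeta^2,\zeta^3$ is a $\mathbb{Z}$-basis of $\mathbb{Z}[\zeta]$, the integer $d_0$ is divisible by $32$.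

For the consequences, each $K_j$ is a slice knot. By the Fox--Milnor theorem, $\Delta_{K_j}(t)=f(t)f(t^{-1})$ for some $f\in\mathbb{Z}[t^{\pm1}]$ with $f(1)=\pm1$. So $\det(K_j)=f(-1)^2$ with $f(-1)\equiv f(1)\equiv1\pmod2$. Odd squares are $1$ modulo $8$, and (b) gives $\det V(L)\equiv1\pmod8$. In particular $W$ does not vanish at $t=-1$, so $V(L)=(-t^{-1/2})^{n-1}(t+1)^{n-1}W$ vanishes there to order exactly $n-1$.
\end{proof}

\begin{remark}
The coefficient $p_0$ is controlled at $A=1$, whereas the theorems concern $A=\zeta$. The two points are linked by the prime $2$: the condition that $p_0(1)$ is odd says that $p_0$ lies outside the maximal ideal $(2,A-1)$ of $\Lambda$, and this ideal contains both $\delta$ and $32$.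
\end{remark}

\section{Concordances without maxima}\label{sec:order}

To prove Proposition~\ref{prop:stab} we need a calculus for showing that products of string links have ribbon closures. It is provided by a relation $\ge$ that is compatible with stacking.

Let $Q=D^2\times I\times[0,1]$ with last coordinate $s$, and call $\partial(D^2\times I)\times[0,1]$ the \emph{sides} of $Q$. A \emph{cobordism} from $\sigma$ to $\tau$ is a compact properly embedded surface $C\subset Q$ such that $C\cap\{s=0\}=\sigma$, $C\cap\{s=1\}=\tau$, the function $s|_C$ has no critical points on these two levels, and $C$ agrees with $\bigcup_j\{x_j\}\times I\times[0,1]$ near the sides. Then $\partial C$ consists of $n$ circles, the $j$-th being formed by $\sigma_j$, $\tau_j$ and the two \emph{side arcs} over $(x_j,0)$ and $(x_j,1)$. The cobordism is a \emph{concordance} if it is a union of $n$ disks. We write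
\[
\tau\ge\sigma
\]
if there is a concordance from $\sigma$ to $\tau$ on which $s$ is a Morse function without critical points of index $2$.

We use the following consequence of the isotopy extension theorem. If $s|_C$ has no critical values in $[a,b]$, the levels of $C$ form an isotopy that is constant near the boundary. It extends to an ambient isotopy of $D^2\times I$ fixing a neighborhood of the boundary, and so a level-preserving diffeomorphism makes $C\cap\{a\le s\le b\}$ a product. In particular every cobordism can be made a product near $s=0$ and $s=1$ without changing $\sigma$, $\tau$ or the critical points. Conversely the trace of an isotopy is a concordance without critical points, so $\ge$ is a relation on isotopy classes.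

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(i)] The relation $\ge$ is reflexive and transitive. If $\sigma'\ge\sigma$ and $\tau'\ge\tau$, then $\sigma'\tau'\ge\sigma\tau$.
\item[(ii)] If $\tau\ge\sigma$ and $\hat\sigma$ bounds a ribbon copy of $\Sigma$, then so does $\hat\tau$.
\item[(iii)] $\sigma\bar\sigma\ge1$ and $\bar\sigma\sigma\ge1$ for every string link $\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The product $\sigma\times[0,1]$ shows reflexivity. For transitivity stack two concordances in the $s$-direction, and for the last claim stack them in the $y$-direction; they fit together smoothly because they are products near the faces being glued. In both cases the $j$-th disk is glued to the $j$-th disk along one boundary arc, which gives a disk, and no critical points are created.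

(ii) Adding the strips $a_j\times[0,1]$ to the concordance gives $n$ disjoint annuli in $S^3\times[0,1]$ from $\hat\sigma$ to $\hat\tau$ on which $s$ has no local maxima. Place $S^3\times[0,1]$ in $B^4$ as the shell between the radii $\frac12$ and $1$, with $s$ increasing outward, and fill the ball of radius $\frac12$ with a rescaled ribbon copy of $\Sigma$ bounded by $\hat\sigma$. The union is $\Sigma$ with a collar added.

(iii) The idea is that the level $s$ shows the part of $\sigma$ below height about $s$, followed by its mirror image. When $s$ passes a local minimum of the height on $\sigma$, a new circle is born; when $s$ passes a local maximum, a saddle occurs; no circle ever dies.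

Isotope $\sigma$ so that $y|_\sigma$ is Morse, and let $\tilde\sigma\subset D^2\times\mathbb{R}$ be $\sigma$ extended by vertical rays. Choose $0<\varepsilon<\frac12$ such that $\sigma$ is vertical where $y\le\varepsilon$ or $y\ge1-\varepsilon$. Let $g$ be a smooth even function with $g(u)=|u|$ for $|u|\ge\varepsilon$ and $g''>0$ on $(-\varepsilon,\varepsilon)$. By convexity $|u|\le g(u)\le\varepsilon$ on $[-\varepsilon,\varepsilon]$, the only critical point of $g$ is $u=0$, and $0\le g(0)<\varepsilon$. Put
\[
F=\bigl\{(x,u,s)\in D^2\times[-1,1]\times[0,1]\ :\ (x,\,s-g(u))\in\tilde\sigma\bigr\},
\]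
where $u\in[-1,1]$ is the height of the doubled cylinder. The map $(x,u,s)\mapsto(x,s-g(u))$ is a submersion, so $F$ is a smooth surface. Write $y=s-g(u)$.
\begin{itemize}
\item At $s=0$ we have $y\le0$, so the level is the trivial string link.
\item At $s=1$ we have $y=1+u$ for $u\le-\varepsilon$, then $y\ge1-\varepsilon$ for $|u|\le\varepsilon$, and $y=1-u$ for $u\ge\varepsilon$. The level is a translate of $\sigma$, then vertical strands, then the mirror image. It is $\sigma\bar\sigma$.
\item For $|u|\ge1-\varepsilon$ we have $y\le\varepsilon$, so $F$ has the required form near the sides.
\end{itemize}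
Parametrize $F$ by pairs $(p,u)$ with $p\in\tilde\sigma$; then $s=y(p)+g(u)$. The critical points of $s$ are the pairs $(p,0)$ with $p$ a critical point of $y$ on $\tilde\sigma$. Such $p$ satisfy $\varepsilon<y(p)<1-\varepsilon$, so $0<s<1$ at $(p,0)$, and every such $p$ occurs. Since $g''(0)>0$, the point $(p,0)$ is nondegenerate, of index $0$ if $p$ is a local minimum and of index $1$ if $p$ is a local maximum. No critical point has index $2$.

It remains to show that the part $F_j$ of $F$ over the $j$-th strand is a disk. On a component of $F_j$, the maximum of $s$ is not attained at an interior point, nor on the level $s=0$, where $s$ has no critical point, nor at a point of the sides with $s<1$, where $F$ is a product. So every component meets $F_j\cap\{s=1\}$, which is one arc, and $F_j$ is connected. Along the extended strand, $y$ runs from $-\infty$ to $+\infty$, so maxima and minima alternate and are equal in number. Building $F_j$ from the arc at $s=0$ by handles gives $\chi(F_j)=1+\#\min-\#\max=1$. A connected compact surface with nonempty boundary and Euler characteristic $1$ is a disk. This proves $\sigma\bar\sigma\ge1$. Applying it to $\bar\sigma$, whose reflection is $\sigma$, gives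 $\bar\sigma\sigma\ge1$.
\end{proof}

Part (iii) suggests $\rho=\bar\sigma$ in Proposition~\ref{prop:stab}. For a slice link this handles $k=1$, but for $k=2$ it gives only $\bar\sigma\bar\sigma\sigma\ge\bar\sigma$, and the closure of $\bar\sigma$ is no better understood than $L$. What is missing is a string link that lies above $\sigma$ and already has a ribbon closure.

\begin{lemma}\label{lem:upper}
Let $L$ be an oriented link bounding a copy $S$ of $\Sigma$. There are string links $\sigma,\sigma'$ with $\hat\sigma=L$ and $\sigma'\ge\sigma$ such that $\widehat{\sigma'}$ bounds a ribbon copy of $\Sigma$.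
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:stab} from Lemma~\ref{lem:upper}]
Put $\rho=\sigma'\bar\sigma$. By Lemma~\ref{lem:order}(i) and (iii), $\rho\ge\sigma\bar\sigma\ge1$, hence $\rho^{k-1}\ge1$ for $k\ge1$, and
\[
\rho^k\sigma=\rho^{k-1}\cdot\sigma'\cdot(\bar\sigma\sigma)\ \ge\ 1\cdot\sigma'\cdot1=\sigma' .
\]
Lemma~\ref{lem:order}(ii) finishes the proof.
\end{proof}

\section{Cutting a surface below its maxima}\label{sec:upper}

This section proves Lemma~\ref{lem:upper}. Read a surface with $m$ local maxima from the boundary inward. Each maximum creates a circle. If $m$ saddles that merge these circles into the link can be performed before all other saddles, then the level $\sigma'$ after them cuts the surface into an outer part, which is a concordance, and an inner part, which is again a copy of $\Sigma$ and has no maxima. Two points need care: the surface must be cut open so that all levels are tangles with fixed ends (Step~1), and the saddles must be made independent of one another before they can be reordered (Step~3).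

\subsection*{Step 1: from $S$ to a cobordism in $Q$}
We first present $L$ as a closure. Choose a point $o\notin L$ and arcs from $o$ to a point of each $K_j$, disjoint except at $o$, leaving $o$ in distinct directions of one plane, and meeting $L$ only at their ends. Extend each arc slightly beyond $K_j$ and thicken this star to an embedded oriented disk $\Delta$ that meets each $K_j$ transversally in one point. A half twist in the $j$-th arm reverses the sign of that intersection point, so we may take all signs positive. A thin product neighborhood of $\Delta$ is the image of an orientation-preserving embedding $\iota\colon D^2\times[1,2]\to S^3$ with $\iota^{-1}(L)=\bigcup_ja_j$, with $\iota(a_j)\subset K_j$ and matching directions. The disc theorem states that two orientation-preserving embeddings of a $3$-ball into $S^3$ are ambient isotopic. After such an isotopy, extended to $B^4$ through a collar, $\iota$ is the inclusion of the closing ball $B_0$.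

The ball $B'=S^3\setminus\operatorname{int}B_0$ is the union of $D^2\times I$ and the complementary solid torus $W$. The latter is $\partial D^2$ times a meridian disk whose boundary $S^1$ is divided into the arcs $[0,1]$ and $[1,2]$, so $W$ is a collar attached along $\partial D^2\times I$. Compressing $W$ across its meridian disks has two effects. It isotopes $L\cap B'$, fixing its ends, to a string link $\sigma$ with $\hat\sigma=L$. And it gives an identification $\kappa\colon B'\to D^2\times I$ that is the identity near $\sigma$ and equals $(x,y)\mapsto(x,2-y)$ on $\partial B'=\partial B_0$.

Make $S$ a product $L\times[0,\eta]$ in a collar $S^3\times[0,\eta]$ of $\partial B^4$, with depth coordinate $r$. Let $H=B_0\times[0,\eta']$ with $\eta'<\eta$, and let $Y$ be the closure of $B^4\setminus H$. It is a smaller $4$-ball with the partial collar $B'\times[0,\eta']$ attached, hence a $4$-ball. Identify $\partial Y$ with $\partial Q$ by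
\[
\begin{array}{lll}
B'\times\{0\}\to\{s=1\}, & & \kappa,\\
\partial B_0\times[0,\eta']\to\text{sides}, & & (x,y,r)\mapsto(x,\,2-y,\,1-r/\eta'),\\
B_0\times\{\eta'\}\to\{s=0\}, & & (x,y)\mapsto(x,\,2-y).
\end{array}
\]
These maps agree where the pieces meet. Near each piece $S$ is a product in the normal direction, so the identification extends to collar neighborhoods in such a way that $S\cap Y$ goes to a surface that is a product near the sides and near $s=0,1$. By Cerf's theorem, orientation-preserving diffeomorphisms of $S^3$ extend over $B^4$, so the identification extends to $Y\cong Q$. The image $C$ of $S\cap Y$ is a cobordism from $1$ to $\sigma$.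

The surface $S$ is obtained from $S\cap Y$ by attaching the rectangles $a_j\times[0,\eta']$, each along one boundary arc. Hence $C\cong S\cong\Sigma$. Since $\Sigma$ has no closed components, every component of $C$ has a boundary circle and therefore contains some strand $\sigma_j$.

\subsection*{Step 2: maxima up, minima down}
Perturb and rescale so that $s|_C$ is Morse with distinct critical values in $(\frac14,\frac34)$ and $C$ is a product for $s\ge\frac34$ and for $s\le\frac14$. From each local maximum $p$ choose an arc on which $s$ is strictly increasing, starting vertically, vertical for $s\ge\frac34$, and ending above $s=\frac78$. Since $1+2<4$, generic arcs of this kind meet $C$ only in their starting points and are pairwise disjoint. A level-preserving diffeomorphism near such an arc makes it vertical. A small disk of $C$ around $p$ projects injectively to $D^2\times I$, the vertical segments above it up to $s=\frac78$ miss the rest of $C$ and the other arcs, and it has coordinates $v\in\mathbb{R}^2$ with $s=s(p)-|v|^2$. Replace $s$ on this disk by $s(p)-|v|^2+\mu(|v|^2)$, where $\mu$ is nonincreasing, supported near $0$, and $\mu(0)=\frac78-s(p)$. The derivative in $|v|^2$ is $-1+\mu'<0$,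 so the only critical point is still $p$, now at level $\frac78$. Then do the same for the minima of the resulting surface with $s$ reversed, moving them to level $\frac18$. Now:
\begin{itemize}
\item $C\cap\{s\ge\frac34\}$, the \emph{top}, consists of $n$ strips $\sigma_j\times[\frac34,1]$ and $m$ disks with one maximum each. The level $s=\frac34$ is $T_0=\sigma\sqcup O$, where $O$ consists of $m$ circles.
\item $C\cap\{s\le\frac14\}$, the \emph{bottom}, consists of $n$ strips over the trivial string link and some disks with one minimum each. Call the level $s=\frac14$ by $T_\infty$.
\item Between these levels there are only saddles, at distinct values.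
\end{itemize}

\subsection*{Step 3: disjoint bands}
A \emph{band} attached to a $1$-manifold $T\subset D^2\times I$ is an embedded square $b\cong[-1,1]^2$ in the interior with $b\cap T=\{\pm1\}\times[-1,1]$. Its \emph{core} is $[-1,1]\times\{0\}$. \emph{Surgery} along $b$ replaces the two edges on $T$ by the \emph{long edges} $[-1,1]\times\{\pm1\}$. Near a saddle, $C$ projects injectively to a disk in $D^2\times I$ on which $s$ is a quadratic form of index $1$, so passing a saddle is surgery along a band. Read $C$ downward from $s=\frac34$ and straighten the isotopies between the saddles one after the other, undoing the accumulated ambient isotopy just above $s=\frac14$. This is a level-preserving diffeomorphism of $Q$ that is the identity for $s\ge\frac34$, for $s\le\frac14$ and near the sides. Afterward $C$ has the following \emph{normal form}: going down, the levels are successively constant equal to $T_0,T_1,\dots,T_r$, where $T_i$ is the surgery of $T_{i-1}$ along a band $b_i$, and below the last saddle a \emph{final isotopy} carries $T_r$ to $T_\infty$.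

The band $b_{i+1}$ may start on a long edge of an earlier band or pass through an earlier band, and then the two saddles cannot be interchanged. We remove these intersections.

\medskip\noindent\emph{Claim.} The normal form can be chosen so that $b_1,\dots,b_r$ are pairwise disjoint bands attached to $T_0$.

\medskip
Suppose this holds for $b_1,\dots,b_i$. Then for $k\le i$ the band $b_k$ meets $T_i$ exactly in its long edges. An earlier band is two-dimensional, so general position does not separate it from the core of $b_{i+1}$; but it can be shrunk to an arc. Let $b_k^*=\{0\}\times[-1,1]\subset b_k$, an arc with both ends on $T_i$. We move $b_{i+1}$ through bands attached to $T_i$ in three stages.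
\begin{enumerate}
\item Slide the ends of the core along $T_i$ off the finitely many endpoints of the arcs $b_k^*$, and perturb the interior of the core off these arcs, using $1+1<3$.
\item Narrow $b_{i+1}$ toward its core until it misses $N_k=[-\theta_0,\theta_0]\times[-1,1]\subset b_k$ for all $k\le i$ and some $\theta_0>0$.
\item Regard $b_k$ as a band attached to $T_i$ along its long edges. Narrowing it to $N_k$ slides its corners along $T_i$, so doing this for all $k\le i$ extends to an ambient isotopy $\psi_\theta$, $0\le\theta\le1$, fixed near the boundary, with $\psi_\theta(T_i)=T_i$ and $\psi_1(b_k)=N_k$. Move $b_{i+1}$ through the bands $\psi_\theta^{-1}(b_{i+1})$.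
\end{enumerate}
The final band $b'_{i+1}$ misses $\psi_1^{-1}(N_k)=b_k$ for all $k\le i$. As $T_0$ and $T_i$ agree outside $b_1\cup\dots\cup b_i$, it is also a band attached to $T_0$.

The whole motion extends to an ambient isotopy $\chi_\theta$, fixed near the boundary, with $\chi_\theta(T_i)=T_i$ and $\chi_1(b_{i+1})=b'_{i+1}$. Apply to $C$ the diffeomorphism $(q,s)\mapsto(\chi_{\theta(s)}(q),s)$, where, going down, $\theta(s)$ is $0$ until the $i$-th saddle is passed, rises to $1$ within the levels where $C$ equals $T_i$, stays $1$ until the last saddle is passed, and returns to $0$ before $s=\frac14$. The image is in normal form with bands $b_1,\dots,b_i,b'_{i+1},\chi_1(b_{i+2}),\dots,\chi_1(b_r)$ and a new final isotopy. The claim follows by induction.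

With disjoint bands, $T_r$ is the simultaneous surgery of $T_0$ along all of them. So for any order of the bands and any distinct levels above the final isotopy there is a cobordism $C'$ from $1$ to $\sigma$, made of the top, the surgeries in the chosen order, the final isotopy, and the bottom. As an abstract surface, $C'$ is the top with $r$ bands attached along disjoint arcs of $T_0$, followed by a collar of $T_r$ and the bottom. This description does not mention the order, so $C'\cong C$.

\subsection*{Step 4: the order of the bands}
Let $\Gamma$ be the graph whose vertices are the $n$ strands and the $m$ circles of $T_0$ and whose edges are the bands. The vertices correspond to the components of the top. The pieces of the bottom are attached along arcs or circles, which are connected, so the components of $\Gamma$ correspond to those of $C$. By Step~1, every component of $\Gamma$ contains a strand; this is where the absence of closed components is used. So each circle $v$ has a finite distance $\ell(v)\ge1$ in $\Gamma$ from the set of strands. For each circle $v$ choose a band $b(v)$ joining $v$ to a vertex at distance $\ell(v)-1$. These $m$ bands are distinct, because $v$ is the end of $b(v)$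 that is farther from the strands.

Perform the bands $b(v)$ at levels in $(\frac12,\frac34)$, going down in order of increasing $\ell(v)$, and all other bands and the final isotopy at levels in $(\frac14,\frac12)$:
\[
\begin{array}{ll}
s=1 & \sigma\\
s=\frac78 & m\text{ maxima}\\
\frac12<s<\frac34 & \text{the }m\text{ saddles }b(v)\\
s=\frac12 & \sigma'\\
\frac14<s<\frac12 & \text{the other saddles, the final isotopy}\\
s=\frac18 & \text{minima}\\
s=0 & 1
\end{array}
\]
Let $\sigma'$ be the level $s=\frac12$, and let $C'_+$ and $C'_-$ be the parts of $C'$ above and below it.

We show by induction that, after each of the first $m$ surgeries, the level consists of $n$ arcs, the $j$-th running from $(x_j,0)$ to $(x_j,1)$, and of the circles not yet used; and that the surface above this level consists of $n$ disks, one for each arc, and the caps of the unused circles. This holds for $T_0$. When $b(v)$ is performed, the circle $v$ is unused, while the other end of $b(v)$ lies on a strand or on a circle at smaller distance, hence on one of the arcs. Surgery along a band from an arc to a circle yields an arc with the same endpoints, and joining two disks by a band yields a disk. After $m$ steps no circle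 is left. So $\sigma'$, oriented upward, is a string link, and $C'_+$ is a union of $n$ disks, the $j$-th containing $\sigma_j$ and $\sigma'_j$. With respect to the coordinate $2(1-s)$, the surface $C'_+$ is a concordance from $\sigma$ to $\sigma'$ with only minima and saddles. Hence $\sigma'\ge\sigma$.

On $C'_-$ the function $s$ has only minima and saddles. The surface $C'$ is $C'_-$ with $n$ disks attached along the boundary arcs $\sigma'_j$, so $C'_-\cong C'\cong C\cong\Sigma$. Add the strips $a_j\times[0,\frac12]$, place $S^3\times[0,\frac12]$ in $B^4$ as an outer shell with $s$ increasing outward, and fill the inner ball with disjoint disks bounded by the trivial link $\hat1$, each with a single minimum. The $j$-th strip and the $j$-th disk together form a disk that meets $C'_-$ in one boundary arc, made of two side arcs and $\{x_j\}\times I\times\{0\}$. So the resulting surface is diffeomorphic to $\Sigma$, has no local maxima, and is bounded by $\widehat{\sigma'}$. This proves Lemma~\ref{lem:upper}. \qed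

\section{The modulus $32$ is optimal}\label{sec:optimal}

Fix $n\ge2$, and let $g_{\mathrm{sl}}$ and $g_{\mathrm{rib}}$ be the two greatest common divisors in Theorem~\ref{thm:optimal}. By Theorem~\ref{thm:main}, and because ribbon links are slice, $32\mid g_{\mathrm{sl}}\mid g_{\mathrm{rib}}$. So it suffices to find a ribbon link whose difference is not divisible by $64$ and, for each odd prime $p$, one whose difference is not divisible by $p$. Adding a split unknot to a ribbon link gives a ribbon link, multiplies $V$ by $\delta$, and changes neither $\det V$ nor the product of the determinants. So we may take $n=2$. We need two-component ribbon links whose Jones polynomial can be computed from knot invariants, and parallels of ribbon knots serve this purpose.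

\subsection*{Parallels and the colored Jones polynomial}
For a knot $K$ let $P(K)$ be its $0$-framed $2$-parallel: $K$ together with a parallel copy of linking number $0$. If $K$ bounds a ribbon disk $D\subset B^4$, push $D$ off itself along a small nowhere vanishing section of its trivial normal bundle, tangent to $S^3$ along $K$. The two boundary knots bound disjoint disks, so their linking number is $0$. A small push-off has critical points of the same indices as $D$. Hence $P(K)$ is a ribbon link if $K$ is a ribbon knot. Put
\[
d(K)=\det V(P(K))-\det(K)^2 .
\]

Let $q=A^4=t^{-1}$. The $N$-dimensional colored Jones polynomial $J'_N(K)$, normalized to be $1$ on the unknot, is obtained by taking $N-1$ parallel copies of a diagram of $K$ of writhe $0$, inserting the Jones--Wenzl idempotent of $TL_{N-1}$, evaluating the bracket, and dividing by the value for the unknot. For $N=2$ this is $V(K)$. For $N=3$ the idempotent is $f=1-\delta^{-1}U$, with $Uf=0$ and $\operatorname{tr}f=\delta^2-1$.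

\begin{lemma}\label{lem:parallel}
For every knot $K$ we have $\delta V(P(K))=1+(\delta^2-1)J'_3(K)$, and $J'_3$ is multiplicative under connected sum.
\end{lemma}

\begin{proof}
Let $D$ be a one-strand string link diagram with closure $K$; add kinks so that $w(D)=0$. Doubling $D$ in the plane gives a two-strand diagram $D^{(2)}$ of writhe $4w(D)=0$ whose closure has linking number $w(D)=0$, so it represents $P(K)$. Write $\langle D^{(2)}\rangle=\alpha+\beta U$. Then $\langle D^{(2)}\rangle f=\alpha f$, so $J'_3(K)=\alpha$. Doubling commutes with stacking and $\Lambda U$ is an ideal, so $\alpha$ is multiplicative. The closure of $D^{(2)}$ stacked with $U$ is the boundary of an annulus cut open to a disk, hence an unknot. Its two parallel strands run in opposite directions, so every crossing of $D$ contributes two crossings of each sign and the writhe is $0$. Therefore $\delta=\operatorname{tr}((\alpha+\beta U)U)=(\alpha+\beta\delta)\delta$, that is, $\beta\delta=1-\alpha$. Finally $\delta V(P(K))=\alpha\delta^2+\beta\delta=1+(\delta^2-1)\alpha$.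
\end{proof}

To divide by $\delta^2$ we need the shape of $J'_3$ near $q=-1$. Put $\lambda_m=q^m+q^{-m}$. Habiro \cite{Habiro} proved that for every knot $K$ there are $a_k=a_k(K;q)\in\mathbb{Z}[q^{\pm1}]$, independent of $N$, with $a_0=1$ and
\begin{equation}\label{eq:habiro}
J'_N(K)=\sum_{k\ge0}a_k\prod_{j=1}^k(\lambda_N-\lambda_j).
\end{equation}
Here $\lambda_N-\lambda_j=\{N+j\}\{N-j\}$ with $\{m\}=A^{2m}-A^{-2m}$, and the terms with $k\ge N$ vanish.

\begin{lemma}\label{lem:d}
Let $K$ be a knot, write $a_k$ for $a_k(K;-1)\in\mathbb{Z}$, and put $c(K)=8(a_1-4a_2)$. Then $V(P(K))$ is divisible by $\delta$, the integer $c(K)$ is additive under connected sum, and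
\[
\det(K)=1+4a_1,\qquad\det V(P(K))=1-c(K),\qquad d(K)=-16a_1(a_1+1)+32a_2 .
\]
\end{lemma}

\begin{proof}
At $q=-1$ we have $\lambda_m=2(-1)^m$ and $\delta^2=\lambda_1+2=0$. For $N=2$, formula \eqref{eq:habiro} reads $V(K)=1+a_1(K;q)(\lambda_2-\lambda_1)$, which gives $\det(K)=1+4a_1$. For $N=3$ use $\lambda_3=\lambda_1^3-3\lambda_1$, so that $\lambda_3-\lambda_1=\lambda_1(\lambda_1-2)(\lambda_1+2)=\delta^2\lambda_1(\lambda_1-2)$. Then
\[
J'_3(K)=1+\delta^2c_K,\qquad c_K=\lambda_1(\lambda_1-2)\bigl(a_1(K;q)+a_2(K;q)(\lambda_3-\lambda_2)\bigr),
\]
and $c_K$ has the value $(-2)(-4)(a_1-4a_2)=c(K)$ at $q=-1$. By Lemma~\ref{lem:parallel},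
\[
V(P(K))/\delta=\bigl(1+(\delta^2-1)(1+\delta^2c_K)\bigr)/\delta^2=1+(\delta^2-1)c_K ,
\]
which equals $1-c(K)$ at $q=-1$. Multiplicativity of $J'_3$ gives $c_{K\#K'}=c_K+c_{K'}+\delta^2c_Kc_{K'}$, hence additivity at $q=-1$. Finally
\[
d(K)=(1-8a_1+32a_2)-(1+8a_1+16a_1^2)=-16a_1(a_1+1)+32a_2 .\qedhere
\]
\end{proof}

Since $a_1(a_1+1)$ is even, $d(K)$ is divisible by $32$ for every knot $K$, in agreement with Theorem~B when $K$ is ribbon.

\subsection*{The prime $2$}
The ribbon knot $6_1$ has $\nabla=1-2z^2$ and determinant $9$. So $a_1=2$ and $d(6_1)=-96+32a_2$. Only the parity of $a_2(6_1;-1)$ matters, and it equals the parity of $a_2(6_1;1)$. The values at $q=1$ are determined by the Alexander polynomial, as follows.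

Set $q=e^h$ and expand $J'_N(K)=\sum_{j,m}b_{jm}N^jh^m$, where the coefficient of each $h^m$ is a polynomial in $N$. The Melvin--Morton--Rozansky theorem \cite{BNG} states that the limit $h\to0$ with $x=Nh$ fixed, taken as a formal power series in $x$, is the inverse of the Alexander polynomial: $b_{jm}=0$ for $j>m$, and $\sum_mb_{mm}x^m=1/\Delta_K(e^x)$. The map $\sum b_{jm}N^jh^m\mapsto\sum b_{mm}x^m$ is a ring homomorphism on the series with $b_{jm}=0$ for $j>m$. It sends $a_k(K;e^h)$ to $a_k(K;1)$, and it sends $\lambda_N-\lambda_j=e^{Nh}+e^{-Nh}-e^{jh}-e^{-jh}$ to $e^x+e^{-x}-2=z^2$, where $z=e^{x/2}-e^{-x/2}$. The $k$-th term of \eqref{eq:habiro} is divisible by $h^{2k}$, so the map can be applied term by term: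
\[
\sum_{k\ge0}a_k(K;1)\,z^{2k}=\frac1{\nabla_K(z)} .
\]
As $z^2=x^2+\cdots$, this identity of series in $x$ is an identity of series in $z^2$. For $6_1$ the right side is $1+2z^2+4z^4+\cdots$, so $a_2(6_1;1)=4$. Hence $a_2(6_1;-1)$ is even and
\[
d(6_1)\equiv-96\equiv32\pmod{64}.
\]

\subsection*{Odd primes}
The value $c(6_1)$ is not needed, because additivity makes $c$ vanish modulo $p$ on a $p$-fold connected sum. Connected sums of ribbon knots are ribbon: place immersed ribbon disks in disjoint balls and join them by the band of the connected sum, which crosses the disks at most in new ribbon singularities. The determinant is multiplicative under connected sum.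

Let $p$ be an odd prime and $K=6_1^{\#p}$. By Lemma~\ref{lem:d} and Fermat's little theorem,
\[
d(K)=1-p\,c(6_1)-81^p\equiv1-81=-80\pmod p ,
\]
which is nonzero unless $p=5$. For $p=5$ let $\sigma$ be a one-strand string link whose closure is the figure-eight knot $4_1$, of determinant $5$, and let $K_0=\widehat{\sigma\bar\sigma}$. It is ribbon by Lemma~\ref{lem:order}(ii) and (iii). The closure of $\bar\sigma$ is the mirror image of $4_1$ with reversed orientation, whose Jones polynomial arises from $V(4_1)$ by $t\mapsto t^{-1}$, so $\det(K_0)=25$. For $K=K_0^{\#5}$ we obtain $\det(K)=5^{10}$ and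
\[
d(K)=1-5\,c(K_0)-5^{20}\equiv1\pmod5 .
\]
So $g_{\mathrm{rib}}$ is divisible by $32$, but neither by $64$ nor by an odd prime. Therefore $g_{\mathrm{sl}}=g_{\mathrm{rib}}=32$, which proves Theorem~\ref{thm:optimal}. \qed

\begin{thebibliography}{9}

\bibitem{BNG}
Bar-Natan and Garoufalidis, Invent. Math. 125 (1996).

\bibitem{Eisermann}
Michael Eisermann, \emph{The Jones polynomial of ribbon links}, arXiv:0802.2287 (2008).

\bibitem{Habiro}
Habiro, Invent. Math. 171 (2008).

\end{thebibliography}
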